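
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}


\title{Distinct critical values for truncated branching random walks on homogeneous trees}

\begin{abstract}
On the homogeneous tree of degree $d\ge 3$ we consider the edge-breeding branching random walk in which at most $m$ particles may share a site. We prove that for every $m$ the critical parameter for global survival is strictly smaller than the critical parameter for local survival. The proof follows a single number, the exponential decay rate $\beta$ of the probability that a vertex at distance $n$ is ever occupied: it equals $1/(d-1)$ at the global critical parameter and $1/\sqrt{d-1}$ at the local one. We also show that at the global critical parameter the process dies out while its expected size stays bounded away from $0$ and $\infty$, and that at the local critical parameter there is no local survival.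
\end{abstract}

\section{Introduction}

\subsection{The question and the results}

Let $d\ge 3$ and let $\mathbb T_d$ be the homogeneous tree in which every vertex has degree $d$. In the continuous-time edge-breeding \emph{branching random walk} (BRW) on $\mathbb T_d$ with parameter $\lambda>0$, each particle dies at rate $1$, and each particle at a vertex $x$ places a new particle at each neighbor $y$ of $x$ at rate $\lambda$. For $m\in\mathbb N=\{1,2,\dots\}$ the \emph{truncated} process BRW$_m$ allows at most $m$ particles per site: each particle dies at rate $1$ and attempts to place a child at each neighbor $y$ at rate $\lambda$, and the attempt succeeds only if $y$ currently hosts fewer than $m$ particles. For $m=1$ this is the contact process on $\mathbb T_d$.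

Start from a single particle at a vertex $x$. \emph{Global survival} means that with positive probability the process never dies out; \emph{local survival} means that with positive probability $x$ is occupied at arbitrarily large times. By homogeneity neither notion depends on $x$. Put
\[
\lambda_w^m=\inf\{\lambda:\text{BRW}_m\text{ survives globally}\},\qquad
\lambda_s^m=\inf\{\lambda:\text{BRW}_m\text{ survives locally}\},
\]
and let $\lambda_w,\lambda_s$ be the analogous parameters of the untruncated BRW. Local survival implies global survival, so $\lambda_w^m\le\lambda_s^m$. On a tree the two may differ: a population can persist by spreading along exponentially many branches while it abandons every bounded region.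

It is known that $\lambda_w=1/d$ and $\lambda_s=1/(2\sqrt{d-1})$, that $\lambda_w^m\to\lambda_w$ and $\lambda_s^m\to\lambda_s$ as $m\to\infty$, and that $\lambda_w^1<\lambda_s^1$. Hence $\lambda_w^m<\lambda_s^m$ for $m=1$ and for all sufficiently large $m$. Bertacchi and Zucca \cite{BZ} pose the question whether $\lambda_w^m<\lambda_s^m$ for all $m\in\mathbb N$. Both critical values are nonincreasing in $m$ (Section~\ref{sec:construction}), but this says nothing about their difference at an intermediate $m$. The inequality at both ends of the range suggests the answer yes, and this is correct.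

\begin{theorem}\label{thm:main}
For every $d\ge3$ and every $m\in\mathbb N$, $\lambda_w^m<\lambda_s^m$.
\end{theorem}

The proof also locates the two critical values. Fix a vertex $o$, let $x_n$ be a vertex at distance $n$ from $o$, say that a vertex \emph{is hit} if it is occupied at some time, and let
\[
u_\lambda(n)=P(x_n\text{ is hit by BRW}_m\text{ started from one particle at }o).
\]
By symmetry this does not depend on the choice of $x_n$.

\begin{theorem}\label{thm:full}
Let $d\ge3$. For every $m\in\mathbb N$ the limit $\beta(\lambda)=\lim_n u_\lambda(n)^{1/n}$ exists for all $\lambda>0$, is nondecreasing in $\lambda$, and $u_\lambda(n)\le\beta(\lambda)^n$. Moreover $0<\lambda_w^m<\lambda_s^m<\infty$, and: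
\begin{enumerate}
\item $\beta(\lambda_w^m)=\frac1{d-1}$, $\beta(\lambda_s^m)=\frac1{\sqrt{d-1}}$, and $\beta(\lambda)=1$ for $\lambda>\lambda_s^m$.
\item At $\lambda=\lambda_w^m$ the process started from one particle dies out almost surely, and its expected size at time $t$ lies in $[1,C]$ for all $t$, with some $C<\infty$.
\item At $\lambda=\lambda_s^m$ there is no local survival.
\end{enumerate}
Hence global survival holds if and only if $\lambda>\lambda_w^m$, local survival holds if and only if $\lambda>\lambda_s^m$, and global survival without local survival occurs exactly on $(\lambda_w^m,\lambda_s^m]\ne\emptyset$.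
\end{theorem}

None of the known facts quoted above is used in the proofs.

\subsection{Where the two values come from}\label{sec:heur}

Put $q=d-1\ge2$. It is convenient to hang the tree from infinity. Fix a ray $o=o_0,o_1,o_2,\dots$ (an infinite path without repetitions). For every vertex $x$ there is exactly one ray from $x$ that eventually merges with it; the next vertex on that ray is the \emph{parent} of $x$. Every vertex thus has one parent and $q$ \emph{children}, and the $o_i$ are the successive ancestors of $o$. Let $\ell$ be the height with $\ell(o)=0$ and $\ell(\text{child})=\ell(\text{parent})+1$. If $A$ is the adjacency operator, then for every $\rho>0$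
\begin{equation}\label{eq:eigen}
A\rho^{\ell}=\bigl(q\rho+\rho^{-1}\bigr)\rho^{\ell}.
\end{equation}

For the \emph{untruncated} BRW from one particle at $o$, the expected number of particles at $x$ at time $t$ is $e^{-t}(e^{\lambda tA})(o,x)$, so by \eqref{eq:eigen} the expected sum of $\rho^{\ell}$ over all particles is $\exp\bigl(((q\rho+\rho^{-1})\lambda-1)t\bigr)$. For $\rho=1$ this is the total population, which grows in mean exactly when $\lambda>1/d$. The choice $\rho=q^{-1/2}$ minimizes $q\rho+\rho^{-1}$, with minimum $2\sqrt q$; if $\lambda<1/(2\sqrt{d-1})$ this weighted population decays in mean, and so does the expected number of particles at $o$, where the weight is $1$. The two thresholds are $\lambda_w$ and $\lambda_s$; they differ because $2\sqrt q<q+1$ for $q\ge2$.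

Under truncation the means obey no closed equation. We therefore work with the hitting probabilities $u(n)=u_\lambda(n)$. To hit a vertex at distance $n+k$ one may first hit the vertex at distance $n$ on the way, so $u(n+k)\ge u(n)u(k)$ and $u(n)$ is roughly $\beta^n$. There are about $q^n$ vertices at distance $n$, so about $(q\beta)^n$ of them are hit: this suggests that global survival sets in at $\beta=1/q$. A trip to one of the $q^n$ descendants at depth $n$ and back succeeds with probability about $\beta^{2n}$; the expected number of such trips is $(q\beta^2)^n$, which suggests that local survival sets in at $\beta=q^{-1/2}$. For $q\ge2$ these values of $\beta$ differ, whatever $m$ is.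

\subsection{The argument on the tree of degree three}\label{sec:toy}

Here is how the heuristic becomes a proof when $d=3$, $q=2$.

\emph{If some hitting probability beats $2^{-n}$, the process survives globally, even at a slightly smaller parameter.} We illustrate this for $n=1$. Suppose that at some $\lambda\ge1/3$ the process started from one particle at $o$ and confined to the ball of radius $1$ around $o$ (births outside are suppressed) hits a given neighbor of $o$ with probability more than $0.6$. Let $r$ be a vertex, call the distance from $r$ to a descendant its depth, and confine the process started from one particle at $r$ to the block of descendants of $r$ of depth less than $N=k+2$. Let $x$ be a vertex of depth $N$ and $r=v_0,v_1,\dots,v_N=x$ the geodesic. The particle at $v_0$ gives birth at $v_1$ before it dies with probability $p=\lambda/(1+\lambda)\ge1/4$. The balls of radius $1$ around $v_1,\dots,v_k$ lie in the block, so $v_2,\dots,v_{k+1}$ are then hit one after another, each with conditional probability more than $0.6$. Finally, with probability at least $p$ there is a birth attempt from $v_{k+1}$ into $x$. So the expected number of the $2^{k+2}$ vertices of depth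 $N$ that are reached is at least
\[
2^{k+2}\,p^2\,(0.6)^k=4p^2(1.2)^k\ge\tfrac14(1.2)^k>1\qquad\text{for }k=8 .
\]
Each vertex reached starts an independent copy of the same experiment in its own block below; we have found a supercritical Galton--Watson process. The two direct births, which keep the motion inside the block, are paid for once per block, not once per step. Finally, everything happens in a finite block and, up to an arbitrarily small loss of probability, in a finite time; so the strict inequality persists at slightly smaller $\lambda$.

For general $n$ one argues in the same way, with steps of length $n$, balls of a large radius $R$ in place of $1$, and $R$ direct births at either end of the block; this is done in Section~\ref{sec:large}. Consequently at $\lambda=\lambda_w^m$ nothing beats $2^{-n}$: $u(n)\le2^{-n}$ for all $n$.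

\emph{If $u(n)\le 2^{-n}$ for all $n$, the weighted population is eventually small, even at a slightly larger parameter.} The sphere $S_n$ of radius $n\ge1$ around $o$ has $3\cdot2^{n-1}$ vertices, so the bound on the unweighted population is $m\sum_n|S_n|2^{-n}=\infty$. But the sum of the weights $2^{-\ell/2}$ over the sphere is only $2^{n/2}\bigl(2+\tfrac{n-1}2\bigr)$ (see \eqref{eq:sphere} below), and
\[
\sum_{n\ge1}2^{-n}\cdot2^{n/2}\Bigl(2+\frac{n-1}2\Bigr)<\infty .
\]
At time $t$ the weighted population has mean at most $m$ times a sum of this kind, with $2^{-n}$ replaced by the probability that $x_n$ is occupied at time $t$. Each term tends to $0$ as $t\to\infty$ (Lemma~\ref{lem:betaone}), so by dominated convergence the weighted mean is less than $1$ at some finite time $T$, and by continuity it is still less than $1$ at $T$ for some $\lambda_1>\lambda_w^m$. The weighted mean is submultiplicative in time, so at $\lambda_1$ it decays exponentially, and there is no local survival.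

The hypothesis $d\ge3$ enters through $1/q<q^{-1/2}$. For $d=2$ both thresholds for $\beta$ equal $1$, and the argument gives nothing.

\smallskip
Sections~\ref{sec:construction} and \ref{sec:means} set up the couplings, the number $\beta$ and the weights. Section~\ref{sec:small} treats small $\beta$ and Section~\ref{sec:large} large $\beta$; Theorem~\ref{thm:main} follows at once. Section~\ref{sec:local} turns the ``out and back'' heuristic into local survival, which gives parts 1 and 3 of Theorem~\ref{thm:full}. Section~\ref{sec:critical} proves part 2.

\section{Construction and couplings}\label{sec:construction}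

\subsection{Notation and clocks}

Fix $m$. A configuration $\eta$ assigns to each vertex a number $\eta(x)\in\{0,\dots,m\}$ of particles; $|\eta|=\sum_x\eta(x)$. All initial configurations are finite. We write $1_x$ for one particle at $x$, and $P^\zeta,E^\zeta$ for probability and expectation when the process starts from $\zeta$. For a vertex set $V$, ``BRW$_m$ on $V$'' means that the initial configuration lives on $V$ and births outside $V$ are suppressed. $B(x,R)$ is the closed ball of radius $R$, $S_n$ the sphere of radius $n$ around $o$, $|x-y|$ the graph distance, $T_x$ the set consisting of $x$ and its descendants. The \emph{depth} of a vertex of $T_r$ is its distance from $r$. Put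
\[
p_\lambda=\frac{\lambda}{1+\lambda},\qquad P_n(t)=P^{1_o}(\eta_t(x_n)\ge1)\le u_\lambda(n).
\]

Take independent Poisson processes (\emph{clocks}): $D_{x,i}$ of rate $1$ for each vertex $x$ and $1\le i\le m$, and $B_{xy,i}$ of rate $\lambda$ for each ordered pair of neighbors $x,y$ and $1\le i\le m$. The \emph{tail} of each of these clocks is $x$.
\begin{itemize}
\item When $D_{x,i}$ rings and $\eta(x)\ge i$, $\eta(x)$ decreases by $1$.
\item When $B_{xy,i}$ rings and $\eta(x)\ge i$, this is an \emph{attempt} from $x$ into $y$, and $\eta(y)$ increases by $1$ if $\eta(y)<m$.
\end{itemize}
For BRW$_m$ on $V$ an attempt from $x\in V$ into $y\notin V$ still counts as an attempt, although it produces no birth. When $\eta(x)=k$, exactly the clocks with $i\le k$ are active, so the rates are those of BRW$_m$. Recall that in a Yule process each individual gives birth at a fixed rate $c$ and nobody dies; from one individual its size at time $t$ is finite with mean $e^{ct}$. The births of BRW$_m$ up to time $t$ are dominated in number by those of a Yule process with $c=d\lambda$ and the same initial size. So only finitely many births occur in finite time, and the process is well defined. Let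 $\mathcal F_t$ be the filtration of the clocks; after a stopping time the clocks are fresh (strong Markov property). For all $\lambda\le\Lambda$ at once, we obtain the clocks $B_{xy,i}$ at $\lambda$ by thinning those at $\Lambda$.

\subsection{Two couplings}

BRW$_m$ will be compared from below with processes in which some births are suppressed, and from above with sums of processes that do not see each other.

\begin{lemma}\label{lem:below}
Let $\eta$ be BRW$_m$ on $V$. Let $\zeta$ be a process with $\zeta_0\le\eta_0$ and finitely many jumps in finite time, built from the same clocks as follows. When $D_{x,i}$ rings and $\zeta(x)\ge i$, $\zeta(x)$ decreases by $1$. When $B_{xy,i}$ rings, $\zeta(y)$ increases by $1$ only if $y\in V$, $\zeta(x)\ge i$ and $\zeta(y)<m$, and even then the birth may be suppressed by any non-anticipating rule. At any times particles may be removed. Then $\zeta_t\le\eta_t$ for all $t$.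
\end{lemma}

\begin{proof}
The order could first fail only at a jump, and removals do no harm. Suppose $\zeta\le\eta$ just before a ring. If $D_{x,i}$ rings and $\eta(x)$ decreases, then either $\zeta(x)\ge i$ and $\zeta(x)$ decreases too, or $\zeta(x)\le i-1\le\eta(x)-1$. If $B_{xy,i}$ rings and $\zeta(y)$ increases, then $\eta(x)\ge\zeta(x)\ge i$, so either $\eta(y)$ increases as well, or $\eta(y)=m\ge\zeta(y)+1$.
\end{proof}

\begin{lemma}\label{lem:above}
Let $H$ be a non-explosive Markov jump process on a countable state space, and let $\Sigma=\pi(H)$ be a finite configuration with values in $\mathbb Z_{\ge0}$ such that each jump of $H$ changes $\Sigma$ by at most one particle at one vertex. Suppose that deaths of $\Sigma$ at $y$ have total rate $\Sigma(y)$ and that, whenever $y\in V$ and $\Sigma(y)<m$, births at $y$ have total rate $\kappa_y\ge\lambda\sum_{x\sim y,\,x\in V}\Sigma(x)$. If $\eta_0\le\Sigma_0$, then BRW$_m$ on $V$ can be coupled with $H$ so that $\eta_t\le\Sigma_t$ for all $t$.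
\end{lemma}

\begin{proof}
Define a joint Markov jump process on states with $\eta\le\Sigma$. The component $H$ jumps at its own rates. At vertices $y$ with $\eta(y)<\Sigma(y)$, $\eta$ jumps separately from $H$, at the rates of BRW$_m$ on $V$. At vertices $y$ with $\eta(y)=\Sigma(y)$, every death of $\Sigma$ at $y$ is also a death of $\eta$; and if $y\in V$ and $\Sigma(y)<m$, a birth of $\Sigma$ at $y$ is also a birth of $\eta$ with probability $\lambda\sum_{x\sim y,\,x\in V}\eta(x)/\kappa_y\in[0,1]$ (if $\kappa_y=0$, there is no birth of either). If $\eta(y)=\Sigma(y)=m$, BRW$_m$ has no birth at $y$ anyway. The order is preserved, and in every joint state the jump rates of $H$ and of $\eta$ are those of the two given processes. Since both of these are non-explosive, so is the joint process, and its components have the right laws.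
\end{proof}

We use these lemmas in the following forms.

\emph{Monotonicity.} By Lemma~\ref{lem:below}, BRW$_m$ is monotone in the initial configuration, in $\lambda$ (suppress births at the rings deleted by the thinning) and in the vertex set. So global and local survival are monotone in $\lambda$. The process is also monotone in $m$: for $m'<m$, BRW$_{m'}$ is obtained by suppressing births at sites holding $m'$ particles. Hence $\lambda_w^m$ and $\lambda_s^m$ are nonincreasing in $m$.

\emph{Subadditivity.} Let $\zeta^1+\dots+\zeta^k\le m$. Then BRW$_m$ from $\zeta^1+\dots+\zeta^k$ is dominated by the sum $\Sigma$ of independent BRW$_m$'s from $\zeta^1,\dots,\zeta^k$. Indeed, if $\Sigma(y)<m$, then every summand is less than $m$ at $y$, no birth at $y$ is blocked, and the birth rate of $\Sigma$ at $y$ is $\lambda\sum_{x\sim y}\Sigma(x)$; apply Lemma~\ref{lem:above}.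

\emph{Straight step.} If $v$ is occupied at a stopping time and $v'\sim v$, then with probability $p_\lambda$ the clock $B_{vv',1}$ rings before $D_{v,1}$. Since $v$ can become empty only when $D_{v,1}$ rings, this ring is an attempt from $v$ into $v'$, after which $v'$ is occupied (if births at $v'$ are allowed).

\emph{Persistence.} If $v$ is occupied at a stopping time, it stays occupied for a further time $T$ with probability at least $e^{-T}$, the probability that $D_{v,1}$ does not ring.

\section{Means, hitting probabilities and weights}\label{sec:means}

\subsection{The mean bound}

Truncation can only lower the mean below that of the untruncated BRW: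
\begin{equation}\label{eq:mean}
E^{1_o}\eta_t(x)\le M^\lambda_t(x):=e^{-t}(e^{\lambda tA})(o,x).
\end{equation}
To see this, let $a_x(t)=E^{1_o}\eta_t(x)$. The expected number of births up to time $t$ is finite, so the rates give
\[
a_x(t)=1_{\{x=o\}}+\int_0^t\Bigl(\lambda E^{1_o}\sum_{y\sim x}\eta_s(y)1_{\{\eta_s(x)<m\}}-a_x(s)\Bigr)ds .
\]
Hence $b_x(t)=e^ta_x(t)$ satisfies $b_x(t)\le1_{\{x=o\}}+\lambda\int_0^t\sum_{y\sim x}b_y(s)\,ds$. Since $b_y(s)\le me^t$ for $s\le t$ and $\sum_yA^n(x,y)=d^n$, iterating $n$ times gives
\[
b_x(t)\le\sum_{k<n}\frac{(\lambda t)^k}{k!}A^k(o,x)+me^t\frac{(\lambda dt)^n}{n!},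
\]
and $n\to\infty$ yields \eqref{eq:mean}. Summing over $x$, $E^{1_o}|\eta_t|\le e^{(d\lambda-1)t}$. For $\lambda<1/d$ this tends to $0$ and there is no global survival. Thus
\begin{equation}\label{eq:lower}
\lambda_w^m\ge1/d>0 .
\end{equation}

\subsection{The decay rate \texorpdfstring{$\beta$}{beta}}

If $y$ lies on the geodesic from $o$ to $x$, at distance $n$ from $o$ and $k$ from $x$, the strong Markov property at the hitting time of $y$ and monotonicity in the initial configuration give $u(n+k)\ge u(n)u(k)$. Straight steps give $u(n)\ge p_\lambda^n>0$. By Fekete's lemma (a subadditive sequence $c_n$, here $c_n=-\log u(n)$, satisfies $c_n/n\to\inf_{k\ge1}c_k/k$),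
\begin{equation}\label{eq:beta}
\beta(\lambda)=\lim_{n\to\infty}u_\lambda(n)^{1/n}=\sup_{n\ge1}u_\lambda(n)^{1/n}\ge p_\lambda
\end{equation}
exists. So $u_\lambda(n)\le\beta(\lambda)^n$, $\beta\le1$, and $\beta$ is nondecreasing in $\lambda$, because $u_\lambda(n)$ is.

The next lemma says that a vertex visited again and again is a source from which every other vertex is eventually hit.

\begin{lemma}\label{lem:betaone}
If for some vertex $x$ we have $c:=P^{1_o}(x\text{ is occupied at arbitrarily large times})>0$, then $\beta(\lambda)=1$. Consequently, if $\beta(\lambda)<1$, there is no local survival, and $P_n(t)\to0$ as $t\to\infty$ for every $n$.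
\end{lemma}

\begin{proof}
Let $L$ be the event in question, $E_y=\{y\text{ is hit}\}$, $\sigma_k$ the first time $\ge k$ at which $x$ is occupied, and $n=|x-y|$. By the strong Markov property at $\sigma_k$ and monotonicity,
\[
P(E_y\mid\mathcal F_k)\ge u(n)P(\sigma_k<\infty\mid\mathcal F_k)\ge u(n)P(L\mid\mathcal F_k).
\]
Let $k\to\infty$. By L\'evy's theorem both conditional probabilities converge to indicators, and $1_{E_y}\ge u(n)1_L$ a.s. As $u(n)>0$, $L\subset E_y$ up to a null set. So $u(|y-o|)=P(E_y)\ge c$ for all $y$, and $\beta=1$.

If $\beta<1$, then $P_n(t)\le P^{1_o}(x_n\text{ is occupied at some time}\ge t)$, which decreases as $t\to\infty$ to $P^{1_o}(x_n\text{ is occupied at arbitrarily large times})=0$.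
\end{proof}

\subsection{Weights}

For $\rho\in\{1,q^{-1/2}\}$ let
\[
F_{\rho,\lambda}(t)=E^{1_o}_\lambda\sum_x\eta_t(x)\rho^{\ell(x)},\qquad s_n(\rho)=\sum_{x\in S_n}\rho^{\ell(x)},
\]
and write $F_\rho$ when $\lambda$ is fixed. A vertex of $S_n$ is reached from $o$ by $i$ steps up and then $n-i$ steps down, and has height $n-2i$. For $n\ge1$ there are $q^n$ such vertices with $i=0$, one with $i=n$, and $(q-1)q^{n-i-1}$ for each $0<i<n$, because the first step down must avoid the child just left. With $\rho=q^{-1/2}$, each of the classes $i=0$ and $i=n$ has total weight $q^{n/2}$, and each class with $0<i<n$ has weight $(q-1)q^{n-i-1}q^{-(n-2i)/2}=(1-\frac1q)q^{n/2}$. Hence, for $n\ge1$,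
\begin{equation}\label{eq:sphere}
s_n(1)=|S_n|=(q+1)q^{n-1},\qquad s_n(q^{-1/2})=q^{n/2}\Bigl(2+(n-1)\bigl(1-\tfrac1q\bigr)\Bigr).
\end{equation}
So the weight $q^{-\ell/2}$ reduces the growth rate of spheres from $q$ to $q^{1/2}$, while the weight at $o$ remains $1$.

The same count around any vertex $x$ gives $\sum_{|y-x|=n}\rho^{\ell(y)-\ell(x)}=s_n(\rho)$. Since $E^{1_x}\eta_t(y)$ depends only on $|x-y|$, it follows that $E^{1_x}\sum_y\eta_t(y)\rho^{\ell(y)}=\rho^{\ell(x)}F_\rho(t)$. Now condition on $\mathcal F_t$, split $\eta_t$ into single particles, and use subadditivity; for the second bound use $\eta_t\le m$: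
\begin{equation}\label{eq:F}
F_\rho(t+s)\le F_\rho(t)F_\rho(s),\qquad F_\rho(t)\le m\sum_{n\ge0}P_n(t)s_n(\rho).
\end{equation}
The second inequality is the place where truncation helps: it bounds a mean by hitting probabilities. By \eqref{eq:eigen} and \eqref{eq:mean},
\begin{equation}\label{eq:Ffinite}
F_{\rho,\lambda}(t)\le\sum_x\rho^{\ell(x)}M^\lambda_t(x)=e^{((q\rho+1/\rho)\lambda-1)t}<\infty .
\end{equation}

\section{Small \texorpdfstring{$\beta$}{beta}: no survival, with room to spare}\label{sec:small}

By submultiplicativity, $F_\rho(T)<1$ at one time $T$ has consequences for all later times. We show that this condition is open in $\lambda$, that it excludes survival (local or global, according to $\rho$), and that it holds when $\beta$ is small.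

\begin{lemma}\label{lem:cont}
For fixed $T$ and $\rho\in\{1,q^{-1/2}\}$, the function $\lambda\mapsto F_{\rho,\lambda}(T)$ is finite and continuous.
\end{lemma}

\begin{proof}
Finiteness is \eqref{eq:Ffinite}. Fix $\Lambda$ and let $0<\lambda\le\Lambda$. Let $a^\lambda_x(T)$ denote $E_\lambda^{1_o}\eta_T(x)$. Then $a^\lambda_x(T)\le M^\lambda_T(x)\le M^\Lambda_T(x)$ and $\sum_x\rho^{\ell(x)}M^\Lambda_T(x)<\infty$, so the series $\sum_x\rho^{\ell(x)}a_x^\lambda(T)$ converges uniformly in $\lambda\le\Lambda$. It remains to see that each $\lambda\mapsto a_x^\lambda(T)$ is continuous. For the process on $B(o,R)$, which has finitely many states and a generator affine in $\lambda$, this follows from the matrix exponential. The process and its version on $B(o,R)$ agree up to time $T$ unless a birth outside $B(o,R)$ occurs, which requires at least $R+1$ births. The probability of at least $R+1$ births is at most that for a Yule process of rate $d\Lambda$, and tends to $0$ as $R\to\infty$. Since $\eta\le m$, the expectations for $B(o,R)$ converge to $a_x^\lambda(T)$ uniformly in $\lambda\le\Lambda$.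
\end{proof}

\begin{lemma}\label{lem:crit}
\textup{(a)} If $F_{q^{-1/2},\lambda}(T)<1$ for some $T>0$, there is no local survival at $\lambda$.
\textup{(b)} If $F_{1,\lambda}(T)<1$ for some $T>0$, there is no global survival at $\lambda$.
\end{lemma}

\begin{proof}
By \eqref{eq:F}, $F_\rho(jT)\le F_\rho(T)^j$ for $j\ge1$. For (b), $P^{1_o}(\eta_{jT}\ne0)\le E^{1_o}|\eta_{jT}|=F_1(jT)\to0$. For (a), since $\ell(o)=0$, $\sum_jP^{1_o}(\eta_{jT}(o)\ge1)\le\sum_jF_\rho(jT)<\infty$ with $\rho=q^{-1/2}$. Let $\sigma_k$ be the first time $\ge kT$ at which $o$ is occupied. By persistence, $o$ then stays occupied until the next multiple of $T$ with probability at least $e^{-T}$. So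
\[
e^{-T}P^{1_o}(\sigma_k<\infty)\le\sum_{j\ge k}P^{1_o}(\eta_{jT}(o)\ge1)\to0\qquad(k\to\infty),
\]
and almost surely $o$ is not occupied at arbitrarily large times.
\end{proof}

\begin{proposition}\label{prop:small}
\textup{(a)} If $\beta(\lambda)<q^{-1/2}$, then $F_{q^{-1/2},\lambda}(T)\to0$ as $T\to\infty$, and there is $\lambda_1>\lambda$ without local survival at $\lambda_1$.
\textup{(b)} If $\beta(\lambda)<q^{-1}$, there is $\lambda_1>\lambda$ without global survival at $\lambda_1$.
\end{proposition}

\begin{proof}
Take $\rho=q^{-1/2}$ in (a) and $\rho=1$ in (b). By \eqref{eq:sphere} and $u(n)\le\beta^n$ we have $\sum_nu(n)s_n(\rho)<\infty$: the terms are at most $(n+1)(\beta q^{1/2})^n$ in (a), and at most $2(\beta q)^n$ in (b), for $n\ge1$. Moreover $P_n(T)\le u(n)$, and $P_n(T)\to0$ as $T\to\infty$ by Lemma~\ref{lem:betaone}, since $\beta<1$. By dominated convergence and \eqref{eq:F}, $F_{\rho,\lambda}(T)\to0$. Fix $T>0$ with $F_{\rho,\lambda}(T)<1$. By Lemma~\ref{lem:cont}, $F_{\rho,\lambda_1}(T)<1$ for some $\lambda_1>\lambda$. Apply Lemma~\ref{lem:crit}.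
\end{proof}

\section{Large \texorpdfstring{$\beta$}{beta}: global survival, with room to spare}\label{sec:large}

We now embed a Galton--Watson process, as in Section~\ref{sec:toy}. Independence of the offspring numbers comes from disjointness of the blocks: what happens in a block, after its root has been hit, depends only on clocks with tail in it.

For $N\ge1$ let $\Delta_x=\{v\in T_x:|v-x|<N\}$. Let $Z$ be the number of vertices $x$ of depth $N$ in $T_r$ such that BRW$_m$ on $\Delta_r$ from $1_r$ at some time makes an attempt from the parent of $x$ into $x$; we then say that $x$ \emph{is hit from} $\Delta_r$. Thus $Z\le q^N$ is a function of the clocks with tail in $\Delta_r$.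

\begin{lemma}\label{lem:GW}
If $EZ>1$ for some $N$, BRW$_m$ survives globally.
\end{lemma}

\begin{proof}
Define a process $\zeta$ on $T_r$ from $1_r$ as follows. Call the vertices whose depth is a multiple of $N$ (including $r$) \emph{roots}; the blocks $\Delta_x$, $x$ a root, partition $T_r$. Deaths, and births inside blocks, are as in BRW$_m$. For each root $x\ne r$, only the first attempt from its parent into $x$ is allowed; it succeeds, since $\Delta_x$ is then empty. All other births between blocks are suppressed. By Lemma~\ref{lem:below}, $\zeta\le\eta$, where $\eta$ is BRW$_m$ on $\mathbb T_d$ from $1_r$.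

If $x$ is hit, at time $\tau_x$ say, then $\tau_x$ is determined by clocks with tails in the ancestral blocks. The process $\zeta$ on $\Delta_x$ after $\tau_x$, and the attempts it makes into the roots below, are determined by the clocks with tail in $\Delta_x$ after $\tau_x$. Clocks with tails in different blocks are independent. So the numbers of hit roots of depth $jN$, $j\ge0$, form a Galton--Watson process whose offspring law is the law of $Z$. Its mean exceeds $1$, so it survives with positive probability. On survival infinitely many vertices are occupied at some time by $\zeta$, hence by $\eta$. Since only finitely many births occur in finite time, $\eta$ then never dies out.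
\end{proof}

For $N=1$, $EZ=q\lambda/(1+\lambda)$, so
\begin{equation}\label{eq:upper}
\lambda_w^m\le\frac1{q-1}<\infty .
\end{equation}

In general a hit of $x_n$ from $o$ may use large detours. They are confined to a ball of some radius $R$ at small cost, and the first and last $R$ steps in the block are made straight so that these balls fit.

\begin{lemma}\label{lem:block}
Let $0<b_0<1$ and $\beta(\lambda)>b_0$. There are $\lambda'\in(0,\lambda)$, $b>b_0$, $n\ge1$ and $R\ge n$ such that for all $k\ge1$, with $N=2R+kn$ and $p=p_{\lambda'}$, the following holds at parameter $\lambda'$:
\[
EZ\ge q^Np^{2R}b^{nk},\qquad P^{1_x}(\text{BRW}_m\text{ on }T_r\text{ hits }r)\ge p^{2R}b^{nk}\ \text{ for every }x\text{ of depth }N\text{ in }T_r .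
\]
\end{lemma}

\begin{proof}
By \eqref{eq:beta} there are $n\ge1$ and $b>b_0$ with $u_\lambda(n)>b^n$. For $R\ge n$ let $u_\lambda^{R,T}(n)$ be the probability that BRW$_m$ on $B(o,R)$ from $1_o$ hits $x_n$ by time $T$. It increases to $u_\lambda(n)$ as $R,T\to\infty$, because a hit happens after finitely many births. So $u_\lambda^{R,T}(n)>b^n$ for some $R\ge n$ and $T$. This quantity is continuous in $\lambda$ (make the states with $x_n$ occupied absorbing in a finite chain), so $u_{\lambda'}^{R,T}(n)>b^n$ for some $\lambda'\in(0,\lambda)$. From now on the parameter is $\lambda'$.

Let $x$ have depth $N$, with geodesic $r=v_0,v_1,\dots,v_N=x$.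

\emph{Downwards, in $\Delta_r$ from $1_r$.} First, $R$ straight steps, inside $\Delta_r$ because $R<N$, lead to $v_R$ with probability at least $p^R$. Next, suppose that $v_{R+in}$, $0\le i<k$, is occupied at a stopping time. The ball $B(v_{R+in},R)$ lies in $T_r$ because its center has depth at least $R$, and the depths of its vertices are at most $2R+(k-1)n<N$; so it lies in $\Delta_r$. By monotonicity $v_{R+(i+1)n}$ is then hit with conditional probability greater than $b^n$. Finally, from $v_{R+kn}=v_{N-R}$, $R-1$ straight steps inside $\Delta_r$ to $v_{N-1}$ followed by an attempt from $v_{N-1}$ into $x$ occur with probability at least $p^R$. By the strong Markov property $x$ is hit from $\Delta_r$ with probability at least $p^{2R}b^{nk}$. There are $q^N$ such $x$.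

\emph{Upwards, in $T_r$ from $1_x$.} Use $R$ straight steps from $x$ to $v_{R+kn}$; then, for $i=k,k-1,\dots,1$, pass from $v_{R+in}$ to $v_{R+(i-1)n}$ inside $B(v_{R+in},R)\subset T_r$; then $R$ straight steps from $v_R$ to $r$. The total probability is at least $p^{2R}b^{nk}$.
\end{proof}

\begin{proposition}\label{prop:large}
If $\beta(\lambda)>1/q$, BRW$_m$ survives globally at some $\lambda'<\lambda$. In particular $\beta(\lambda_w^m)\le1/q$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:block} with $b_0=1/q$. Since $N=2R+kn$, at $\lambda'$ we have $EZ\ge(qp)^{2R}(qb)^{nk}$, and $qb>1$; so $EZ>1$ for $k$ large, and Lemma~\ref{lem:GW} gives global survival at $\lambda'$. By \eqref{eq:lower} and \eqref{eq:upper}, $\lambda_w^m\in(0,\infty)$; for $\lambda=\lambda_w^m$ global survival at $\lambda'<\lambda_w^m$ would contradict the definition of $\lambda_w^m$.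
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda=\lambda_w^m\in(0,\infty)$. By Proposition~\ref{prop:large}, $\beta(\lambda)\le1/q<q^{-1/2}$, because $q\ge2$. By Proposition~\ref{prop:small}(a) there is $\lambda_1>\lambda_w^m$ without local survival at $\lambda_1$. By monotonicity $\lambda_s^m\ge\lambda_1>\lambda_w^m$.
\end{proof}

\section{Local survival and the values of \texorpdfstring{$\beta$}{beta}}\label{sec:local}

To identify $\beta(\lambda_s^m)$ we need a counterpart of Proposition~\ref{prop:small}(a) for $\beta>q^{-1/2}$. Going down one block reaches $Z$ vertices; returning from a given one of them succeeds with some probability at least $b'$. If $b'EZ>1$, one expects that excursions which go down $j$ blocks and return have probabilities bounded below uniformly in $j$. This is a recursion in $j$: on a $j$-block excursion, each vertex $x$ reached one block down gets an independent chance to complete a $(j-1)$-block excursion that returns to $x$, and then one more block leads back to the root.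

\begin{proposition}\label{prop:local}
If $\beta(\lambda)>q^{-1/2}$, BRW$_m$ survives locally at some $\lambda'<\lambda$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:block} with $b_0=q^{-1/2}$, and put $b'=p^{2R}b^{nk}$. Then, at $\lambda'$, $b'EZ\ge p^{4R}q^{2R}(qb^2)^{nk}>1$ for $k$ large, since $qb^2>1$. Fix such $k$ and work at $\lambda'$. Let $\eta$ be BRW$_m$ on $T_r$ from $1_r$, let $\tau_j$ be the first time at which a vertex of depth $jN$ is occupied, and
\[
a_j=P(\tau_j<\infty,\ r\text{ is occupied at some time}\ge\tau_j),\qquad j\ge0.
\]
Since $\tau_0=0$, $a_0=1$.

\emph{Claim: $a_j\ge\psi(a_{j-1})$ for $j\ge1$, where $\psi(a)=b'\bigl(1-E(1-a)^Z\bigr)$} (with $0^0=1$). Let $\zeta$ be the thinning of $\eta$ in which births inside $\Delta_r$ and inside each $T_x$, $x$ of depth $N$, are as in BRW$_m$, only the first attempt from the parent of $x$ into $x$ is allowed, and births from $x$ to its parent are suppressed. By Lemma~\ref{lem:below}, $\zeta\le\eta$. Nothing enters $\Delta_r$ from below, so $\zeta$ on $\Delta_r$ is BRW$_m$ on $\Delta_r$, and the number of vertices $x$ of depth $N$ that are hit by $\zeta$ is $Z$. Their hitting times $\tau_x$ are determined by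 the clocks with tail in $\Delta_r$; after $\tau_x$, $\zeta$ on $T_x$ is driven by the clocks with tail in $T_x$. So, given the clocks with tail in $\Delta_r$, the processes on the $T_x$ with $x$ hit are independent BRW$_m$'s on $T_x$ from $1_x$, started at the times $\tau_x$.

Let $E_x$ be the event that $x$ is hit by $\zeta$, that $\zeta$ occupies some vertex of $T_x$ at distance $(j-1)N$ from $x$, first at time $\tau'_x\ge\tau_x$ say, and that $x$ is occupied by $\zeta$ at some time $\ge\tau'_x$, first at time $\sigma_x$. Put $\sigma_x=\infty$ off $E_x$. Given the clocks with tail in $\Delta_r$, the events $E_x$ for the hit $x$ are independent and have probability $a_{j-1}$ each, so $P(\bigcup_xE_x)=1-E(1-a_{j-1})^Z$. Let $\sigma=\min_x\sigma_x$, a stopping time with $\{\sigma<\infty\}=\bigcup_xE_x$. On this event $\eta_\sigma\ge\zeta_\sigma\ge1_x$ for some $x$ of depth $N$, and depth $jN$ has been reached by $\zeta$, hence by $\eta$, so $\tau_j\le\sigma$. By the strong Markov property, monotonicity and the second bound of Lemma~\ref{lem:block}, $\eta$ occupies $r$ after $\sigma$ with conditional probability at least $b'$. This proves the claim.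

The function $\psi$ is a polynomial, nondecreasing on $[0,1]$, with $\psi(0)=0$ and $\psi'(0)=b'EZ>1$. So $\psi(a^*)\ge a^*$ for some $a^*\in(0,1)$. As $a_0=1\ge a^*$, induction gives $a_j\ge\psi(a_{j-1})\ge\psi(a^*)\ge a^*$ for all $j\ge1$. The $\tau_j$ are nondecreasing, because depth $jN$ is passed on the way to depth $(j+1)N$; so the events defining $a_j$ decrease in $j$. Also $\tau_j\to\infty$, because at least $jN$ births are needed. Hence with probability at least $a^*$ the vertex $r$ is occupied at arbitrarily large times by the process on $T_r$, and by monotonicity this holds for the process on $\mathbb T_d$.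
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}: properties of $\beta$, parts 1 and 3]
The existence and monotonicity of $\beta$ and the bound $u_\lambda(n)\le\beta(\lambda)^n$ were shown in and after \eqref{eq:beta}. By \eqref{eq:lower} and Theorem~\ref{thm:main}, $0<\lambda_w^m<\lambda_s^m$. Since $\beta(\lambda)\ge p_\lambda\to1$ as $\lambda\to\infty$, Proposition~\ref{prop:local} gives $\lambda_s^m<\infty$.

By Proposition~\ref{prop:large}, $\beta(\lambda_w^m)\le1/q$. If $\beta(\lambda_w^m)<1/q$, Proposition~\ref{prop:small}(b) would give $\lambda_1>\lambda_w^m$ without global survival, contrary to the definition of $\lambda_w^m$ and monotonicity. So $\beta(\lambda_w^m)=1/q$.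

If $\beta(\lambda_s^m)>q^{-1/2}$, Proposition~\ref{prop:local} would give local survival at some $\lambda'<\lambda_s^m$. If $\beta(\lambda_s^m)<q^{-1/2}$, Proposition~\ref{prop:small}(a) would give $\lambda_1>\lambda_s^m$ without local survival. Both are impossible, by the definition of $\lambda_s^m$ and monotonicity, so $\beta(\lambda_s^m)=q^{-1/2}$.

For $\lambda>\lambda_s^m$ there is local survival, so $\beta(\lambda)=1$ by Lemma~\ref{lem:betaone}. At $\lambda_s^m$, $\beta=q^{-1/2}<1$, and Lemma~\ref{lem:betaone} excludes local survival.
\end{proof}

\section{The process at the global critical parameter}\label{sec:critical}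

It remains to prove part 2 of Theorem~\ref{thm:full} and the final classification. Let
\[
f(t)=E^{1_o}|\eta_t|=F_1(t),\qquad g(t)=E^{1_r}|\eta_t^{T_r}|,
\]
where $\eta^{T_r}$ is BRW$_m$ on $T_r$. The lower bound is immediate: if $f(T)<1$ for some $T>0$ at $\lambda_w^m$, then by Lemmas~\ref{lem:cont} and \ref{lem:crit}(b) there would be $\lambda_1>\lambda_w^m$ without global survival. So $f\ge1$ at $\lambda_w^m$.

For the upper bound, one would like to say: if the mean population were large at some time, the particles could start independent copies of the process, and there would be survival even below $\lambda_w^m$. Independence requires disjoint, empty territories. The half-tree $T_r$ is suited to this, since it contains copies of itself; so we bound $g$ first and then pass from the half-tree to the whole tree.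

\subsection{The population in a half-tree}

The first step is combinatorial: at least half of the sites of any finite occupied set have an empty half-tree directly below them.

\begin{lemma}\label{lem:good}
Let $U\subset T_r$ be finite and nonempty, and call $x\in U$ \emph{good} if some child $y$ of $x$ satisfies $T_y\cap U=\emptyset$. At least $|U|/2$ elements of $U$ are good. If for each good $x$ we choose such a child $y_x$, then the sets $T_{y_x}$ are pairwise disjoint.
\end{lemma}

\begin{proof}
Consider the finite rooted tree formed by the geodesics from $r$ to $U$. If $x\in U$ is not good, all $q\ge2$ child-subtrees of $x$ meet $U$, so $x$ is a branching vertex (at least two children) of this tree. The leaves, that is, the vertices without children, are exactly the $x\in U$ without proper descendants in $U$, and these are good. Every vertex except the root is a child of exactly one vertex; so the number of leaves is $1+\sum_v(c(v)-1)$, where $v$ runs over the non-leaves and $c(v)$ is the number of children, and this exceeds the number of branching vertices. So there are fewer non-good than good vertices.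

Let $x\ne x'$ be good and suppose that $T_{y_x}$ and $T_{y_{x'}}$ meet. Then one contains the other; say $y_{x'}\in T_{y_x}$. Since $y_{x'}$ and $y_x$ have different parents, $y_{x'}\ne y_x$, so the parent $x'$ of $y_{x'}$ lies in $T_{y_x}\cap U=\emptyset$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:half}
At $\lambda=\lambda_w^m$, $g(t)\le K:=2m/p_{\lambda_w^m}$ for all $t$.
\end{lemma}

\begin{proof}
Suppose $g(t)>K$ for some $t$ at $\lambda_w^m$; then $t>0$, because $g(0)=1<K$. For $R\ge1$ let $g^R(t)$ be the analog of $g(t)$ for BRW$_m$ on the finite set $T_r\cap B(r,R)$. By monotone convergence $g^R(t)$ increases to $g(t)$ as $R\to\infty$, so $g^R(t)>2m/p_{\lambda_w^m}$ for some $R$ at $\lambda_w^m$. For this $R$, both $g^R(t)$ and $p_\lambda$ are continuous in $\lambda$. So there is $\lambda'\in(0,\lambda_w^m)$ with $g_{\lambda'}(t)\ge g^R_{\lambda'}(t)>2m/p_{\lambda'}$. We show that there is global survival at $\lambda'$, a contradiction. From now on the parameter is $\lambda'$, and $\eta$ is BRW$_m$ on $\mathbb T_d$ from $1_r$.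

\emph{The thinned process.} Consider the following thinning $\zeta$ of $\eta$; its first \emph{seed} is the particle at $r$ at time $0$. A seed born at $y$ at time $\tau$ runs BRW$_m$ on $T_y$ from $1_y$ during $[\tau,\tau+t]$. Let $U$ be the occupied set in $T_y$ at time $\tau+t$; if $U=\emptyset$, the seed has no offspring. Otherwise, at that time all particles in $T_y$ are removed except one at each good $x\in U$, where ``good'' and $y_x$ are as in Lemma~\ref{lem:good} applied in $T_y$; we let $y_x$ be the first suitable child in some fixed order. For each good $x$, wait for the first ring of $D_{x,1}$ or $B_{xy_x,1}$ after $\tau+t$. In the first case the particle at $x$ dies. In the second case, which has probability $p_{\lambda'}$, independently for different $x$, it produces a particle at the empty vertex $y_x$; this is a new seed, an offspring of the seed at $y$, and the particle at $x$ is then removed. All other births are suppressed.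

The subtrees $T_{y_x}$ are disjoint, are contained in $T_y\setminus\{y\}$, contain no vertex of $U$, hence no good vertex, and are empty when the new seeds are born. By induction, seeds of the same generation use disjoint subtrees, and a seed and its descendants never interfere with the waiting particles of earlier generations. So $\zeta$ is consistently defined, and Lemma~\ref{lem:below} gives $\zeta\le\eta$.

\emph{Independence and mean.} The offspring $(y_x,\tau_x)$ of a seed $(y,\tau)$ are determined by the clocks with tail in $T_y$ during $(\tau,\tau+t]$ and by the clocks with tails at good $x$ after $\tau+t$. Given these, the clocks with tails in the disjoint sets $T_{y_x}$ after the times $\tau_x>\tau+t$ are fresh and independent. Hence the numbers of seeds in successive generations form a Galton--Watson process. By Lemma~\ref{lem:good} and $|U|\ge|\eta_t^{T_r}|/m$ (for the first seed), its offspring mean is at least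
\[
p_{\lambda'}\cdot\tfrac12E|U|\ge\frac{p_{\lambda'}\,g_{\lambda'}(t)}{2m}>1,
\]
and it is finite, since there are at most $|U|$ offspring. So with positive probability there are infinitely many seeds. Seeds are born at distinct vertices, so $\eta$ then occupies infinitely many vertices and never dies out.
\end{proof}

\subsection{From the half-tree to the whole tree}

On the whole tree a particle may also move up, out of any given half-tree. We decompose the process according to such exits and show that they form a subcritical sequence; this uses that $\beta(\lambda_w^m)=1/q$ is below $q^{-1/2}$.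

\begin{lemma}\label{lem:bounded}
At $\lambda=\lambda_w^m$, $f$ is bounded.
\end{lemma}

\begin{proof}
\emph{Occupation times are summable.} Let $\rho=q^{-1/2}$. Since $\beta(\lambda)=1/q<q^{-1/2}$, Proposition~\ref{prop:small}(a) gives $F_\rho(T)<1$ for some $T>0$. For $s\in[0,T]$ we have $F_\rho(jT+s)\le F_\rho(T)^jF_\rho(s)$ by \eqref{eq:F}, and $F_\rho$ is bounded on $[0,T]$ by \eqref{eq:Ffinite}. So $\int_0^\infty F_\rho(t)\,dt<\infty$. Since $E^{1_o}\eta_t(x)$ depends only on $|x-o|$, this says that
\[
\sum_ns_n(q^{-1/2})\,\widehat G_n<\infty\qquad\text{with}\qquad\widehat G_n=\int_0^\infty E^{1_o}\eta_t(x_n)\,dt .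
\]
Since $s_n(q^{-1/2})\ge1$, $\widehat G_n\to0$. Choose $J\ge1$ with $\lambda\widehat G_{J-1}<1$.

\emph{A dominating family.} Recall the ancestors $o=o_0,o_1,o_2,\dots$ of $o$. For $i\ge0$, a level-$i$ process $\xi$ is a BRW$_m$ on $T_{o_{(i+1)J-1}}$ from $1_{o_{iJ}}$ which in addition \emph{emits} at rate $\lambda\xi(o_{(i+1)J-1})$; each emission starts a new level-$(i+1)$ process, whose initial particle is at $o_{(i+1)J}$, the parent of $o_{(i+1)J-1}$. We start with a single level-$0$ process $\xi^0$, and all processes evolve independently once started. Let $H$ be the finite family of all processes present and $\Sigma$ the sum of their configurations. $H$ is a Markov jump process on a countable space. Particles of $\Sigma$ are created at total rate at most $d\lambda|\Sigma|$, so by comparison with a Yule process $H$ is non-explosive.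

\emph{Domination.} The only edge leading out of $T_{o_{(i+1)J-1}}$ joins $o_{(i+1)J-1}$ to $o_{(i+1)J}$, and births along it are the emissions. When $\Sigma(y)<m$, every process is less than $m$ at $y$, so no birth at $y$ is blocked, and the birth rate of $\Sigma$ at $y$ is exactly $\lambda\sum_{x\sim y}\Sigma(x)$. Deaths at $y$ have rate $\Sigma(y)$. By Lemma~\ref{lem:above} the process $\eta$ on $\mathbb T_d$ from $1_o$ can be coupled so that $\eta\le\Sigma$.

\emph{Counting.} All levels are isomorphic, because $o_{iJ}$ has depth $J-1$ in $T_{o_{(i+1)J-1}}$. The emission intensity of one process, in time since its start, is $\mu(dt)=\lambda E\xi^0_t(o_{J-1})\,dt$. By monotonicity in the vertex set, and since $|o-o_{J-1}|=J-1$, its mass is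
\[
h=\lambda\int_0^\infty E\,\xi^0_t(o_{J-1})\,dt\le\lambda\widehat G_{J-1}<1 .
\]
By induction on $j$, level-$j$ processes are started with intensity $\mu^{*j}$, the $j$-fold convolution ($\mu^{*0}$ is the unit mass at $0$), of mass $h^j$. So, with $g_J(t)=E|\xi^0_t|$,
\[
f(t)\le E|\Sigma_t|=\sum_{j\ge0}\int_{[0,t]}g_J(t-s)\,\mu^{*j}(ds)\le\frac{\sup_sg_J(s)}{1-h}.
\]
Finally, BRW$_m$ on $T_r$ from $1_r$ has a given vertex of depth $J-1$ occupied at time $1$ with some probability $c_J>0$. By the Markov property and monotonicity, $g(s+1)\ge c_Jg_J(s)$. By Lemma~\ref{lem:half}, $\sup_sg_J(s)\le K/c_J$. Hence $f\le K/(c_J(1-h))<\infty$.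
\end{proof}

\subsection{Extinction and the end of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:full}: part 2 and the classification]
We have shown that $1\le f\le C$ at $\lambda=\lambda_w^m$, with some $C<\infty$. In a nonempty state $\eta$, deaths have total rate $|\eta|$ and birth attempts have total rate $d\lambda|\eta|$, so the next of these events is a death with probability $(1+d\lambda)^{-1}$. Hence if $|\eta_t|\le M$, then with conditional probability at least $(1+d\lambda)^{-M}$ all particles die before any birth attempt, and
\[
P^{1_o}(\text{extinction}\mid\mathcal F_t)\ge(1+d\lambda)^{-M}\qquad\text{whenever }|\eta_t|\le M .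
\]
Along integers $k$, the martingale $P^{1_o}(\text{extinction}\mid\mathcal F_k)$ converges a.s.\ to the indicator of extinction. On survival this limit is $0$, so for every $M$ a.s.\ $|\eta_k|\le M$ only finitely often: $|\eta_k|\to\infty$ a.s.\ on survival. By Fatou's lemma $E^{1_o}[\liminf_k|\eta_k|]\le\liminf_kf(k)\le C$, so survival has probability $0$. This proves part 2.

By the definitions and monotonicity, there is global survival for $\lambda>\lambda_w^m$ and none for $\lambda<\lambda_w^m$; part 2 settles $\lambda=\lambda_w^m$. In the same way there is local survival for $\lambda>\lambda_s^m$ and none for $\lambda<\lambda_s^m$; part 3 settles $\lambda=\lambda_s^m$. So global survival without local survival occurs exactly on $(\lambda_w^m,\lambda_s^m]$, which is nonempty by Theorem~\ref{thm:main}.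
\end{proof}

\begin{thebibliography}{9}
\bibitem{BZ} Daniela Bertacchi and Fabio Zucca, \emph{Recent results on branching random walks}, arXiv:1104.5085 (2011).
\end{thebibliography}

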